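# Closing gaps with resolvents: Lipschitz maps of sets of positive measure onto cubes

## 1. The resolvent of a convex function

Let $\varphi\colon\mathbb R^d\to\mathbb R$ be convex and $R$-Lipschitz, and let $\tau>0$. The construction on which everything below turns is the map
$$g(x)=\text{the point } y \text{ that minimizes } \varphi(y)+\frac{|x-y|^2}{2\tau}. \tag{1}$$

Recall that the subdifferential of $\varphi$ at $y$ is the set
$$\partial\varphi(y)=\{p\in\mathbb R^d:\ \varphi(z)\ge\varphi(y)+p\cdot(z-y)\ \text{ for all } z\}.$$
It is nonempty for every $y$ because $\varphi$ is finite and convex (supporting hyperplanes), and it equals $\{\nabla\varphi(y)\}$ where $\varphi$ is differentiable. For $\varphi(y)=|y|$ it is $\{y/|y|\}$ if $y\ne0$ and the closed unit ball if $y=0$. If $\varphi$ is $R$-Lipschitz and $p\in\partial\varphi(y)$, then $|p|\le R$, since $R|p|\ge\varphi(y+p)-\varphi(y)\ge|p|^2$.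

**Lemma 1.** Let $\varphi$ be convex and $R$-Lipschitz, and $\tau>0$. Then (1) defines a map $g\colon\mathbb R^d\to\mathbb R^d$, and

1. $y=g(x)$ if and only if $x\in y+\tau\,\partial\varphi(y)$; in other words $g^{-1}(y)=y+\tau\,\partial\varphi(y)$;
2. $g$ is $1$-Lipschitz;
3. $g$ is onto;
4. $|g(x)-x|\le\tau R$ for all $x$.

**Proof.** The function in (1) is continuous and strictly convex in $y$, and it tends to $\infty$ as $|y|\to\infty$ because $\varphi(y)\ge\varphi(x)-R|y-x|$. So there is exactly one minimizer.

For item 1, put $p=(x-y)/\tau$. If $p\in\partial\varphi(y)$, then for every $z$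
$$\varphi(z)+\frac{|x-z|^2}{2\tau}\ge\varphi(y)+p\cdot(z-y)+\frac{|x-y|^2-2(x-y)\cdot(z-y)+|z-y|^2}{2\tau}=\varphi(y)+\frac{|x-y|^2}{2\tau}+\frac{|z-y|^2}{2\tau},$$
so $y$ is the minimizer. Conversely, let $y$ be the minimizer, let $w\in\mathbb R^d$, and compare $y$ with $y+t(w-y)$ for $t\in(0,1)$. By convexity,
$$\varphi(y)+\frac{|x-y|^2}{2\tau}\le(1-t)\varphi(y)+t\varphi(w)+\frac{|x-y|^2-2t(x-y)\cdot(w-y)+t^2|w-y|^2}{2\tau}.$$
Subtract, divide by $t$, and get $\varphi(w)\ge\varphi(y)+p\cdot(w-y)-t|w-y|^2/(2\tau)$. Let $t\to0$: $p\in\partial\varphi(y)$.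

For item 2, write $x_i=y_i+\tau p_i$ with $y_i=g(x_i)$ and $p_i\in\partial\varphi(y_i)$, $i=1,2$. Adding $\varphi(y_2)\ge\varphi(y_1)+p_1\cdot(y_2-y_1)$ and $\varphi(y_1)\ge\varphi(y_2)+p_2\cdot(y_1-y_2)$ gives $(p_1-p_2)\cdot(y_1-y_2)\ge0$. Hence
$$|x_1-x_2|^2=|y_1-y_2|^2+2\tau(p_1-p_2)\cdot(y_1-y_2)+\tau^2|p_1-p_2|^2\ge|y_1-y_2|^2 .$$
Item 3 holds because $\partial\varphi(y)\neq\emptyset$ for every $y$. Item 4 holds because $|x-g(x)|=\tau|p|$ with $p\in\partial\varphi(g(x))$. $\square$

**Example (a round hole).** Let
$$\varphi(y)=\tfrac12|y|^2\ \text{ if }|y|\le R,\qquad \varphi(y)=R|y|-\tfrac12R^2\ \text{ if }|y|\ge R .$$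
This is convex and $R$-Lipschitz, with gradient $y$ for $|y|\le R$ and $Ry/|y|$ for $|y|\ge R$. Solving $x=y+\tau\nabla\varphi(y)$ gives
$$g(x)=\frac{x}{1+\tau}\ \text{ if } |x|\le(1+\tau)R,\qquad g(x)=x-\tau R\frac{x}{|x|}\ \text{ if } |x|\ge(1+\tau)R .$$
Let $K=\{|x|\ge R\}$, the complement of a round hole. Then $g(K)=\{|y|\ge R/(1+\tau)\}$: the hole survives, but its radius dropped from $R$ to $R/(1+\tau)$, that is, by $\tau R/(1+\tau)$. No point moved more than $\tau R$. So each unit of lost radius costs $1+\tau$ units of displacement. Repeat with the radius of the current hole in place of $R$: after $n$ steps the radius is $R(1+\tau)^{-n}$ and the total displacement is at most $(1+\tau)\big(R-R(1+\tau)^{-n}\big)\le(1+\tau)R$. For small $\tau$ the hole can be nearly closed by a $1$-Lipschitz map that moves no point much more than $R$.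

The plan is to do the same to the complement of an arbitrary closed set, with a convex function adapted to it. What this buys is explained next.

## 2. Lipschitz images of sets of positive measure

Let $\lambda^d$ be Lebesgue measure on $\mathbb R^d$; we also write $|A|$ for $\lambda^d(A)$. A map $f\colon E\to\mathbb R^d$ is Lipschitz if for some $L$ we have $|f(x)-f(y)|\le L|x-y|$ for all $x,y\in E$, and $L$-Lipschitz if that $L$ is to be recorded. The problem, taken from Richárd Balka, Márton Elekes, András Máthé, "Answer to a question of Kolmogorov", arXiv:1210.5758 (2012), is this: *if $E\subseteq\mathbb R^d$, $d\ge2$, is measurable with $\lambda^d(E)>0$, is there a Lipschitz map of $E$ onto $[0,1]^d$?* The set $E$ may be a compact set with empty interior, full of holes at every scale; the map has to close all of them without stretching.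

The problem statement records that for $d=2$ the answer is positive (N. X. Uy), that moreover (J. Matoušek) there is a constant $c>0$ such that every measurable $E\subseteq\mathbb R^2$ with $\lambda^2(E)=1$ has a $1$-Lipschitz map onto $[0,c]^2$, and that the question is open for $d>2$. We prove that the answer is yes for every $d\ge2$ (and for $d=1$). We do not claim Matoušek's uniform constant, depending only on $\lambda^d(E)$, for $d\ge3$.

Notation: $\omega_d$ is the volume of the unit ball, $B(a,R)$ and $\bar B(a,R)$ are the open and closed balls, $\bar B_R=\bar B(0,R)$. For measurable $G$ with $|G|<\infty$ put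
$$r(G)=(|G|/\omega_d)^{1/d},$$
the radius of a ball with the volume of $G$. For $f\colon\mathbb R^d\to\mathbb R^d$ put $\|f-\mathrm{id}\|=\sup_x|f(x)-x|$, the *displacement* of $f$.

**Theorem 1.** Let $d\ge1$, let $K\subset\mathbb R^d$ be closed, $G=\mathbb R^d\setminus K$, $|G|<\infty$. Then there is a $1$-Lipschitz map $f\colon\mathbb R^d\to\mathbb R^d$ with
$$f(K)=\mathbb R^d,\qquad |f(x)-x|\le r(G)\ \text{ for all } x.$$
The constant is sharp: if $G$ is an open ball of radius $r$, then no map $f$ whatsoever with $\|f-\mathrm{id}\|<r$ satisfies $f(K)=\mathbb R^d$.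

**Theorem 2.** Let $E\subset\mathbb R^d$ be compact, $m=|E\cap B(a,R)|>0$, and
$$\rho=R-\Big(R^d-\frac m{\omega_d}\Big)^{1/d}\quad\Big(\ge\frac m{d\,\omega_dR^{d-1}}\Big).$$
Then there is a $1$-Lipschitz $f\colon\mathbb R^d\to\mathbb R^d$ with $\|f-\mathrm{id}\|\le R-\rho$ and $f(E)\supset\bar B(a,\rho)$. For $E$ merely measurable, the same holds with $\rho$ replaced by any $\rho'\in(0,\rho)$.

**Theorem 3.** For $d\ge1$ and measurable $E\subset\mathbb R^d$, there is a Lipschitz map of $E$ onto $[0,1]^d$ if and only if $\lambda^d(E)>0$. If $|E\cap B(a,R)|>0$ and $\rho$ is as in Theorem 2, the Lipschitz constant may be taken to be any number greater than $\sqrt d/(2\rho)$.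

**Theorem 4.** Let $X$ be a metric space such that for some measurable $A\subset\mathbb R^d$ and Lipschitz $h\colon A\to X$ we have $\mathcal H^d(h(A))>0$. Then there is a Lipschitz map of $X$ onto $[0,1]^d$.

Theorem 3 contains the answer. Theorem 1 is the heart. Its sharpness is immediate: if $G=B(0,r)$ and $\|f-\mathrm{id}\|=s<r$, then $|f(x)|\ge|x|-s\ge r-s>0$ for $x\in K$, so $0\notin f(K)$ (and a translation handles other centers).

## 3. From small displacement to balls and cubes

This section derives Theorems 2 and 3 from Theorem 1. The point is that displacement control localizes: if $f(K)$ is everything and points move little, then points near $a$ can only be hit by points of $K$ not far from $a$.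

**Proof of Theorem 2 from Theorem 1.** Let $E$ be compact. Declare the outside of the ball to be solid: put $G=B(a,R)\setminus E$, an open set, and $K=\mathbb R^d\setminus G=E\cup\{|x-a|\ge R\}$, a closed set. Then $|G|=\omega_dR^d-m$, so $r(G)=(R^d-m/\omega_d)^{1/d}=R-\rho$. Let $f$ be the map of Theorem 1; its displacement is at most $R-\rho$. If $|y-a|<\rho$, choose $x\in K$ with $f(x)=y$. Then
$$|x-a|\le|x-f(x)|+|y-a|<(R-\rho)+\rho=R,$$
so $x$ is not in $\{|x-a|\ge R\}$ and must lie in $E$. Hence $f(E)\supset B(a,\rho)$, and since $f(E)$ is compact, $f(E)\supset\bar B(a,\rho)$.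

The lower bound on $\rho$: by concavity of $t\mapsto t^{1/d}$, the graph lies below its tangent at $t=R^d$, so $(R^d-s)^{1/d}\le R-s/(dR^{d-1})$; take $s=m/\omega_d$.

If $E$ is only measurable and $0<\rho'<\rho$, inner regularity gives a compact $E_0\subset E\cap B(a,R)$ with $|E_0|$ so close to $m$ that $\rho_0=R-(R^d-|E_0|/\omega_d)^{1/d}$ satisfies $\rho'\le\rho_0\le\rho$. The compact case for $E_0$ gives $f$ with $\|f-\mathrm{id}\|\le R-\rho_0\le R-\rho'$ and $f(E)\supset\bar B(a,\rho_0)\supset\bar B(a,\rho')$. $\square$

**Proof of Theorem 3 from Theorem 2.** If $\lambda^d(E)=0$, every Lipschitz image of $E$ in $\mathbb R^d$ is null, so it is not $[0,1]^d$. If $\lambda^d(E)>0$, choose a ball with $|E\cap B(a,R)|>0$. For $\rho'\in(0,\rho)$ let $f$ be as in Theorem 2. Let $s=2\rho'/\sqrt d$ and $Q=a+[-s/2,s/2]^d$. The half-diagonal of $Q$ is $\sqrt d\,s/2=\rho'$, so $Q\subset\bar B(a,\rho')\subset f(E)$. Let $\pi$ be coordinatewise truncation onto $Q$; it is $1$-Lipschitz and is the identity on $Q$, so $\pi\circ f|_E$ maps $E$ onto $Q$ and is $1$-Lipschitz. Follow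 it by the similarity of $Q$ onto $[0,1]^d$, of ratio $1/s$. The result is a Lipschitz map of $E$ onto $[0,1]^d$ with constant $\sqrt d/(2\rho')$, and $\rho'<\rho$ was arbitrary. $\square$

From here until the end of Section 8 the only goal is the existence part of Theorem 1.

## 4. The line, fibers, balls one at a time, and the Laplacian

**The line.** Let $d=1$ and let $E$ be compact with $|E|=m>0$. Put $F(x)=|E\cap(-\infty,x]|$. It is $1$-Lipschitz with $F(\mathbb R)=[0,m]$. It is constant on the closure of each component of $\mathbb R\setminus E$, and each such component has an endpoint in $E$. So $F(E)=[0,m]$, and $F/m$ maps $E$ onto $[0,1]$ with constant $1/m$. This agrees with Theorem 3, where $d=1$ gives $\rho=m/2$ when $E\subset B(a,R)$.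

**Fibers in the plane.** One would like to repeat this on vertical lines and set $f_2(x_1,x_2)=|\{t\le x_2:(x_1,t)\in E\}|$. This is $1$-Lipschitz in $x_2$, but nothing controls it in $x_1$. For the compact set $E=([0,1]\times[\tfrac12,1])\cup([0,\tfrac12]\times[0,\tfrac12])$ we have $f_2(\tfrac12,1)=1$ and $f_2(\tfrac12+\delta,1)=\tfrac12$ for $0<\delta\le\frac12$, while both points lie in $E$. The map is not even continuous on $E$.

**Balls one at a time.** A single round hole $B(0,r)$ can be closed at one stroke. Take $\varphi(y)=|y|$ and $\tau=r$ in Lemma 1. The resolvent is $c(x)=0$ for $|x|\le r$ and $c(x)=x-rx/|x|$ for $|x|\ge r$. It is $1$-Lipschitz, has displacement $r$, and maps $\{|x|\ge r\}$ onto $\mathbb R^d$. This proves Theorem 1 for one ball.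

Now try to close many holes successively. Divide $[0,1]^d$ into $n^d$ cubes of side $1/n$, and let $G$ be the union of the concentric open balls of radius $\delta/n$, $0<\delta<\frac12$. Already after the first hole is closed, the other holes need no longer be balls. But suppose each could be closed at the cost of its radius. The triangle inequality then bounds the total displacement by the sum of the radii,
$$n^d\cdot\frac\delta n=\delta n^{d-1},\qquad\text{whereas}\qquad r(G)=\Big(n^d\,\frac{\delta^d}{n^d}\Big)^{1/d}=\delta .$$
For $d=1$ the two agree. For $d\ge2$ the first is unbounded in $n$, and Section 3 needs a displacement below $R$. The sum of the radii is the wrong quantity. All holes have to be shrunk simultaneously, by one map.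

**A field with prescribed divergence.** Move all points along $-\nabla u$, where $\Delta u=d$ on $G$ and $\Delta u=0$ elsewhere: then volume in $G$ is compressed at the rate that shrinks a ball of radius $r$ at speed $r$. But this field stretches. Take $d=2$ and $G$ the unit disc: $u=\frac12|x|^2$ inside and $u=\log|x|+\frac12$ outside. Two points of one ray at distances $1<s<t$ from the origin move inward with speeds $1/s>1/t$, so their distance grows. In general, a convex function that is harmonic on an open set has a Hessian that is positive semidefinite with trace zero there, so it is affine there. Convexity, which is what made (1) a $1$-Lipschitz map, is incompatible with $\Delta u=0$ off $G$ except in such degenerate situations.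

**The determinant.** Replace the Laplacian by $\det D^2\varphi$, and ask for
$$\varphi \text{ convex},\qquad \det D^2\varphi=1\ \text{ on } G,\qquad |\nabla\varphi|\le r(G)\ \text{ everywhere}. \tag{2}$$
A convex function may well have $\det D^2\varphi=0$ off $G$, as in Section 1. The first condition makes the resolvent $1$-Lipschitz. The second gives the compression: a point $y+\tau\nabla\varphi(y)$ goes to $y$, and
$$\det{}^{1/d}(I+\tau D^2\varphi)\ge1+\tau\det{}^{1/d}D^2\varphi=1+\tau, \tag{3}$$
so volume shrinks by the factor $(1+\tau)^{-d}$ and the radius $r$ of the gap by the factor $(1+\tau)^{-1}$, that is, by about $\tau r$. The third bounds the displacement by $\tau r$. So displacement is paid for by lost radius, at a rate close to $1$, whatever the shape of $G$. And (2) asks for a map $\nabla\varphi$ carrying $G$ to a ball of the same volume while preserving volume: that is exactly what optimal transport supplies. The rest is to make this rigorous, with one correction near the boundary of $G$.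

Here is (3), the case $P=I$, $Q=\tau D^2\varphi$ of Minkowski's inequality $\det^{1/d}(P+Q)\ge\det^{1/d}P+\det^{1/d}Q$ for positive semidefinite matrices. If $\lambda_1,\dots,\lambda_d\ge0$ are the eigenvalues of a symmetric matrix, then by the inequality between geometric and arithmetic means
$$\prod_i\Big(\frac1{1+\tau\lambda_i}\Big)^{1/d}+\prod_i\Big(\frac{\tau\lambda_i}{1+\tau\lambda_i}\Big)^{1/d}\le\frac1d\sum_i\frac{1+\tau\lambda_i}{1+\tau\lambda_i}=1,$$
and multiplying by $\prod_i(1+\tau\lambda_i)^{1/d}$ gives $\prod_i(1+\tau\lambda_i)^{1/d}\ge1+\tau\prod_i\lambda_i^{1/d}$.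

## 5. Transport by gradients and second derivatives almost everywhere

We use four published facts. If $\mu$ is a measure and $T$ a measurable map defined $\mu$-a.e., the push-forward is $T_\#\mu(S)=\mu(T^{-1}(S))$.

**Fact A (Brenier–McCann).** If $\mu,\nu$ are absolutely continuous probability measures on $\mathbb R^d$, there is a convex $\varphi_0$ with $(\nabla\varphi_0)_\#\mu=\nu$ (McCann, Duke Math. J. 80 (1995)). Here $\varphi_0$ may take the value $+\infty$, but it is differentiable, in particular finite nearby, at $\mu$-a.e. point.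

**Fact B (Alexandrov).** If $\varphi\colon\mathbb R^d\to\mathbb R$ is convex, then for a.e. $y$ it is differentiable at $y$ and there is a symmetric positive semidefinite matrix $D^2\varphi(y)$ with
$$\sup_{p\in\partial\varphi(y+h)}\big|p-\nabla\varphi(y)-D^2\varphi(y)h\big|=o(|h|)$$
(Villani, *Optimal Transport: Old and New*, Thm 14.25).

**Fact C (Monge–Ampère equation a.e.).** If $(\nabla\varphi)_\#(f\,dx)=g\,dx$ with $\varphi$ convex, then $f(x)=g(\nabla\varphi(x))\det D^2\varphi(x)$ for $f\,dx$-a.e. $x$, where $D^2\varphi$ is the matrix of Fact B (McCann, Adv. Math. 128 (1997), Thm 4.4; Villani, *Topics in Optimal Transportation*, Thm 4.8).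

**Fact D (area formula).** If $g\colon\mathbb R^d\to\mathbb R^d$ is Lipschitz and $S$ is measurable, then $\int_S|\det Dg|\,dx=\int_{\mathbb R^d}\#(S\cap g^{-1}(y))\,dy$.

The Hessian in Fact B is a pointwise one and ignores kinks. For $\varphi(y)=|y|$ on the line, $D^2\varphi(y)=0$ for all $y\ne0$, although the resolvent collapses a whole interval to the kink $0$. This will do no harm: a kink at $y$ makes $g^{-1}(y)$ larger, which means more compression than we ask for.

## 6. A convex potential with Monge–Ampère density one

This section makes (2) rigorous on a compact set.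

**Lemma 2.** Let $U\subset\mathbb R^d$ be compact, $|U|>0$, $R=r(U)$. There is a convex $\varphi\colon\mathbb R^d\to\mathbb R$ with $\partial\varphi(y)\subset\bar B_R$ for all $y$ and $\det D^2\varphi=1$ a.e. on $U$.

**Proof.** *Transport to the ball.* Note that $|\bar B_R|=|U|$. By Fact A there is a convex $\varphi_0$ with $\nabla\varphi_0$ pushing $|U|^{-1}1_U\,dx$ to $|U|^{-1}1_{\bar B_R}\,dx$. Let $D\subset U$ be the set of points $z$ where $\varphi_0$ is differentiable and $\nabla\varphi_0(z)\in\bar B_R$. Since the image measure gives no mass to the complement of $\bar B_R$, we have $|U\setminus D|=0$; in particular $D\ne\emptyset$.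

*Bounding the slopes everywhere.* The function $\varphi_0$ is under control only on $U$. To get the gradient bound on all of $\mathbb R^d$, keep only its tangent planes at points of $D$:
$$\varphi(x)=\sup_{z\in D}\big[\varphi_0(z)+\nabla\varphi_0(z)\cdot(x-z)\big].$$
By convexity of $\varphi_0$ each affine function in brackets is at most $\varphi_0$, so $\varphi\le\varphi_0$; taking $z=x$ shows $\varphi=\varphi_0$ on $D$. So $\varphi$ is finite at some $z_0\in D$. All affine functions in the supremum are $R$-Lipschitz, so $\varphi(x)\le\varphi(z_0)+R|x-z_0|<\infty$ for all $x$, and $\varphi$ is convex and $R$-Lipschitz. By Section 1, $\partial\varphi(y)\subset\bar B_R$ for all $y$.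

*Nothing changed on $U$.* For $z\in D$ and any $x$ we have $\varphi(x)\ge\varphi_0(z)+\nabla\varphi_0(z)\cdot(x-z)=\varphi(z)+\nabla\varphi_0(z)\cdot(x-z)$, so $\nabla\varphi_0(z)\in\partial\varphi(z)$. As $\varphi$ is differentiable a.e., $\nabla\varphi=\nabla\varphi_0$ a.e. on $U$. Hence $\nabla\varphi$ also pushes $|U|^{-1}1_U\,dx$ to $|U|^{-1}1_{\bar B_R}\,dx$. For a.e. $x\in U$ we have $\nabla\varphi(x)\in\bar B_R$, and Fact C reads $|U|^{-1}=|U|^{-1}\det D^2\varphi(x)$. $\square$

**Example.** If $U=\bar B_R$, the function of Section 1 satisfies the conclusion. For two holes, let $d=1$ and $U=[-2,-1]\cup[1,2]$, so $R=1$. Let $\varphi'$ be $-1$ on $(-\infty,-2)$, $y+1$ on $[-2,-1]$, $0$ on $[-1,1]$, $y-1$ on $[1,2]$, $1$ on $(2,\infty)$; it is nondecreasing and $\varphi''=1$ inside $U$. The points of $g^{-1}(y)$ are $y+\tau\varphi'(y)$, so $g$ fixes $[-1,1]$ and $g(2)=1+\frac1{1+\tau}$. The gap $(1,2)$ becomes $(1,1+\frac1{1+\tau})$, and symmetrically on the left: both gaps shrink at once by the factor $(1+\tau)^{-1}$, and no point moves more than $\tau=\tau R$.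

## 7. One resolvent step shrinks the gap

**Lemma 3.** Let $K$ be closed and let $f\colon\mathbb R^d\to\mathbb R^d$ be continuous with $\|f-\mathrm{id}\|<\infty$. Then $f(K)$ is closed.

**Proof.** Let $f(x_n)\to y$ with $x_n\in K$. Since $|x_n|\le|f(x_n)|+\|f-\mathrm{id}\|$, the sequence $(x_n)$ is bounded. A subsequence converges to some $x\in K$, and $f(x)=y$. $\square$

**Lemma 4.** Let $K$ be closed, $G=\mathbb R^d\setminus K$, $0<|G|<\infty$, $\varepsilon\in(0,1)$. There is a $1$-Lipschitz $g\colon\mathbb R^d\to\mathbb R^d$ such that $g(K)$ is closed and, with $G'=\mathbb R^d\setminus g(K)$,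
$$|G'|<|G|,\qquad \|g-\mathrm{id}\|\le(1+\varepsilon)\big(r(G)-r(G')\big). \tag{4}$$

The factor $1+\varepsilon$ has to be there for this method: in Section 1 a step of size $\tau$ cost $1+\tau$ per unit of radius.

One difficulty remains. Compression happens only where the *image* point lies in $U$. If we aimed at $U\approx G$ directly, points of $G$ close to its boundary might be carried out of $G$, where nothing is known about $\det D^2\varphi$. The remedy is a margin: take a compact $H\subset G$ containing nearly all of $G$, and let $U$ be a neighborhood of $H$ so wide that no point of $H$ can leave $U$ in one step. Only the small set $G\setminus H$ is then beyond control.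

**Proof.** **Step 1: parameters.** Here we fix $H$, then $\tau$, then $U$. Put $r=r(G)$. Fix $0<\kappa<\varepsilon/(1+\varepsilon)$, so that $1-\kappa>1/(1+\varepsilon)$, and a compact $H\subset G$ with $|G\setminus H|\le\kappa|G|$. As $\kappa<1$, $|H|>0$. Let
$$\eta(\tau)=\big((1-\kappa)(1+\tau)^{-d}+\kappa\big)^{1/d}.$$
Then $\eta(0)=1$. Since $(\eta^d)'(0)=-d(1-\kappa)$, we get $\eta'(0)=-(1-\kappa)$. Thus $1-\eta(\tau)=(1-\kappa)\tau+o(\tau)$ with $1-\kappa>1/(1+\varepsilon)$. As $H$ is compact and $G$ is open, we may fix $\tau>0$ so small that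
$$1-\eta(\tau)\ge\frac\tau{1+\varepsilon}\qquad\text{and}\qquad U:=\{x:\operatorname{dist}(x,H)\le\tau r\}\subset G. \tag{5}$$
The set $U$ is compact and $0<|U|\le|G|$, so $R:=r(U)\le r$.

**Step 2: the map.** Here we define $g$ and cut the new gap in two. Let $\varphi$ be given by Lemma 2 for this $U$. It is $R$-Lipschitz: for $p\in\partial\varphi(y)$, $\varphi(y)-\varphi(z)\le p\cdot(y-z)\le R|y-z|$. Let $g$ be its resolvent (1). By Lemma 1, $g$ is $1$-Lipschitz and onto, $g^{-1}(y)=y+\tau\partial\varphi(y)$, and $\|g-\mathrm{id}\|\le\tau R\le\tau r$. By Lemma 3, $g(K)$ is closed. Put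
$$V=G'\cap U,\qquad W=G'\setminus U .$$
These are Borel sets with $|G'|=|V|+|W|$. Since $G'\cap g(K)=\emptyset$, no point of $K$ is mapped into $G'$; so $g^{-1}(V)$ and $g^{-1}(W)$ are disjoint Borel subsets of $G$, and
$$|g^{-1}(V)|+|g^{-1}(W)|\le|G|. \tag{6}$$

**Step 3: the part of $G'$ outside $U$ is small.** For $x\in H$ we have $\operatorname{dist}(g(x),H)\le|g(x)-x|\le\tau r$, so $g(H)\subset U$. Hence $g^{-1}(W)\subset G\setminus H$. As $g$ is onto, $W=g(g^{-1}(W))$, and as $g$ is $1$-Lipschitz it does not increase Lebesgue measure. With $b:=|g^{-1}(W)|$,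
$$|W|\le b\le\kappa|G|. \tag{7}$$

**Step 4: the part of $G'$ inside $U$ is compressed.** We claim
$$|V|\le(1+\tau)^{-d}\,|g^{-1}(V)|. \tag{8}$$
Let $N$ be a Borel null set such that at every $y\in U\setminus N$ the conclusion of Fact B holds and $\det D^2\varphi(y)=1$. Put $V_0=V\setminus N$ and $S=g^{-1}(V_0)$, a Borel set.

Let $y\in V_0$. Since $\varphi$ is differentiable at $y$, $g^{-1}(y)$ is the single point $x=y+\tau\nabla\varphi(y)$. We compute $Dg(x)$. Put $P=I+\tau D^2\varphi(y)$, which is invertible because $P\ge I$. Let $x'\to x$, put $y'=g(x')$ and $h=y'-y$. Then $|h|\le|x'-x|$, as $g$ is $1$-Lipschitz. By Lemma 1, $x'=y'+\tau p'$ with $p'\in\partial\varphi(y+h)$, and Fact B gives $p'=\nabla\varphi(y)+D^2\varphi(y)h+e$ with $|e|=o(|h|)$, so $|e|=o(|x'-x|)$. Subtracting $x=y+\tau\nabla\varphi(y)$,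
$$x'-x=h+\tau D^2\varphi(y)h+\tau e=P(y'-y)+o(|x'-x|).$$
Apply $P^{-1}$: $g(x')-g(x)=P^{-1}(x'-x)+o(|x'-x|)$. So $g$ is differentiable at $x$ with $Dg(x)=P^{-1}$. By (3), $\det P\ge(1+\tau)^d$, so $|\det Dg(x)|\le(1+\tau)^{-d}$. This holds at every $x\in S$.

The number $\#(S\cap g^{-1}(y))$ is $1$ for $y\in V_0$ and $0$ otherwise. By Fact D,
$$|V|=|V_0|=\int_{\mathbb R^d}\#(S\cap g^{-1}(y))\,dy=\int_S|\det Dg|\,dx\le(1+\tau)^{-d}|S|\le(1+\tau)^{-d}|g^{-1}(V)| .$$

**Step 5: adding up.** Here we convert volumes into radii. By (8), (6) and (7),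
$$|G'|=|V|+|W|\le(1+\tau)^{-d}(|G|-b)+b .$$
The right side is nondecreasing in $b$, and $b\le\kappa|G|$, so
$$|G'|\le|G|\big((1-\kappa)(1+\tau)^{-d}+\kappa\big)=\eta(\tau)^d\,|G| .$$
Hence $r(G')\le\eta(\tau)\,r<r$, which gives $|G'|<|G|$, and by (5)
$$(1+\varepsilon)\big(r-r(G')\big)\ge(1+\varepsilon)(1-\eta(\tau))\,r\ge\tau r\ge\|g-\mathrm{id}\| .\qquad\square$$

## 8. Minimizing the gap radius

One could now iterate Lemma 4. The displacements would add up correctly, since the right side of (4) telescopes. But the step $\tau$ depends on the geometry of the current gap, with no lower bound, so nothing prevents the radii from decreasing to a positive limit. Instead we minimize the radius of the gap among all maps that obey the right budget, and use Lemma 4 once, at the minimizer.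

Fix a closed $K$ with complement $G$, $|G|<\infty$. For continuous $f$ with finite displacement put $G_f=\mathbb R^d\setminus f(K)$, an open set by Lemma 3.

**Lemma 5.** Let $f_n\colon\mathbb R^d\to\mathbb R^d$ be $1$-Lipschitz with $\|f_n-\mathrm{id}\|\le C$, and let $f_n\to f$ locally uniformly. Then $f$ is $1$-Lipschitz, and

1. if $y\in f_n(K)$ for infinitely many $n$, then $y\in f(K)$;
2. $|G_f|\le\liminf|G_{f_n}|$;
3. $\|f-\mathrm{id}\|\le\liminf\|f_n-\mathrm{id}\|$.

**Proof.** That $f$ is $1$-Lipschitz, and item 3, follow by taking pointwise limits. For item 1, write $y=f_n(x_n)$ with $x_n\in K$ for infinitely many $n$. Then $|x_n-y|\le C$, so along a subsequence $x_n\to x\in K$. Since $|f(x_n)-y|=|f(x_n)-f_n(x_n)|\to0$ by uniform convergence on $\bar B(y,C)$, we get $f(x)=y$. By item 1, a point of $G_f$ lies in $G_{f_n}$ for all large $n$; that is, $1_{G_f}\le\liminf1_{G_{f_n}}$, and Fatou's lemma gives item 2. $\square$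

**Proof of Theorem 1 (existence).** If $|G|=0$, the open set $G$ is empty, $K=\mathbb R^d$, and $f=\mathrm{id}$ works. Let $|G|>0$, $r=r(G)$, $\varepsilon\in(0,1)$.

**Step 1: the budget.** We describe the maps that have paid no more displacement than $1+\varepsilon$ times the radius they removed. Let $\mathcal S_\varepsilon$ be the set of $1$-Lipschitz $f\colon\mathbb R^d\to\mathbb R^d$ with $|G_f|<\infty$ and
$$\|f-\mathrm{id}\|+(1+\varepsilon)\,r(G_f)\le(1+\varepsilon)\,r. \tag{9}$$
It contains $\mathrm{id}$, with equality in (9).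

**Step 2: a minimizer exists.** We show that $r(G_f)$ attains its minimum on $\mathcal S_\varepsilon$. Let $f_n\in\mathcal S_\varepsilon$ be a sequence with $r(G_{f_n})$ tending to the infimum. By (9), $\|f_n-\mathrm{id}\|\le(1+\varepsilon)r$, so the $f_n$ are equicontinuous and locally bounded, and by Arzelà–Ascoli a subsequence converges locally uniformly to some $f$. By Lemma 5, $f$ is $1$-Lipschitz, $r(G_f)\le\liminf r(G_{f_n})=\inf_{\mathcal S_\varepsilon}r(G_\cdot)$, and
$$\|f-\mathrm{id}\|+(1+\varepsilon)r(G_f)\le\liminf\big(\|f_n-\mathrm{id}\|+(1+\varepsilon)r(G_{f_n})\big)\le(1+\varepsilon)r .$$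
So $f\in\mathcal S_\varepsilon$ and $f$ is a minimizer.

**Step 3: the minimizer has no gap.** Suppose $|G_f|>0$. Apply Lemma 4 to the closed set $f(K)$, whose complement $G_f$ has finite positive measure. We get $g$ and $G'=\mathbb R^d\setminus g(f(K))=G_{g\circ f}$. The map $g\circ f$ is $1$-Lipschitz. By (4) for $g$ and (9) for $f$,
$$\|g\circ f-\mathrm{id}\|\le\|g-\mathrm{id}\|+\|f-\mathrm{id}\|\le(1+\varepsilon)\big(r(G_f)-r(G')\big)+(1+\varepsilon)\big(r-r(G_f)\big)=(1+\varepsilon)\big(r-r(G')\big).$$
So $g\circ f\in\mathcal S_\varepsilon$ with $r(G_{g\circ f})<r(G_f)$, contradicting minimality. Hence $|G_f|=0$. As $G_f$ is open, it is empty: $f(K)=\mathbb R^d$. Call this map $f_\varepsilon$; by (9), $\|f_\varepsilon-\mathrm{id}\|\le(1+\varepsilon)r$.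

**Step 4: removing $\varepsilon$.** Take $\varepsilon_n\to0$. The maps $f_{\varepsilon_n}$ are $1$-Lipschitz with displacement at most $2r$, so along a subsequence they converge locally uniformly to a $1$-Lipschitz map $f$. By Lemma 5, item 1, every $y\in\mathbb R^d$ lies in $f(K)$, and by item 3, $\|f-\mathrm{id}\|\le r$. $\square$

With Section 3 this also completes the proofs of Theorems 2 and 3: *for every $d\ge2$, a measurable set of positive measure in $\mathbb R^d$ has a Lipschitz map onto $[0,1]^d$.*

## 9. Metric spaces containing a Lipschitz piece of $\mathbb R^d$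

Theorem 4 replaces $E$ by a metric space $X$. Here $\mathcal H^d$ is $d$-dimensional Hausdorff measure, and a map $h$ is bi-Lipschitz if for some $c,L>0$ the distance of $h(x)$ and $h(x')$ lies between $c|x-x'|$ and $L|x-x'|$. A simple example of the hypothesis: $X$ is the unit sphere of $\mathbb R^{d+1}$, $A=\bar B(0,\frac12)\subset\mathbb R^d$ and $h(u)=(u,\sqrt{1-|u|^2})$. This $h$ is Lipschitz, and the $1$-Lipschitz projection $(u,t)\mapsto u$ maps $h(A)$ onto a ball of $\mathbb R^d$, so $\mathcal H^d(h(A))>0$.

We use three tools. McShane's extension: an $L$-Lipschitz function $u\colon Y\to\mathbb R$ on a nonempty subset $Y$ of a metric space $(Z,\operatorname{dist})$ extends to the $L$-Lipschitz function $z\mapsto\inf_{y\in Y}(u(y)+L\operatorname{dist}(z,y))$ on $Z$. Kuratowski's embedding: fixing $x_0\in X$, the map $x\mapsto\big(\operatorname{dist}(x,z)-\operatorname{dist}(x_0,z)\big)_{z\in X}$ is an isometric embedding of $X$ into $\ell^\infty(X)$. And a result of Kirchheim (Proc. AMS 121 (1994), Lemma 4 and the area formula there), in this form: if $h$ is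 a Lipschitz map of $\mathbb R^d$ into a metric space, then up to a set whose $h$-image is $\mathcal H^d$-null, $\mathbb R^d$ is a countable union of Borel sets on each of which $h$ is bi-Lipschitz.

**Proof of Theorem 4.** **Step 1: a map defined on $\mathbb R^d$.** This step prepares for Kirchheim's result. A Lipschitz map sends null sets of $\mathbb R^d$ to $\mathcal H^d$-null sets. So, removing a null set from $A$, we may assume that $A$ is Borel and still $\mathcal H^d(h(A))>0$. Regard $X$ as a subset of $\ell^\infty(X)$. The coordinates of $h$ are all Lipschitz with the same constant $L$; extend each to $\mathbb R^d$ with this constant. For $a_0\in A$ each extended coordinate at $x$ differs from its value at $a_0$ by at most $L|x-a_0|$, so the coordinates at $x$ are bounded, and we obtain an $L$-Lipschitz map $\mathbb R^d\to\ell^\infty(X)$ extending $h$, still called $h$.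

**Step 2: a bi-Lipschitz piece.** By Kirchheim's result there are Borel sets $B_1,B_2,\dots$ on each of which $h$ is bi-Lipschitz, with $h\big(\mathbb R^d\setminus\bigcup_iB_i\big)$ of $\mathcal H^d$-measure zero. Since $\mathcal H^d(h(A))>0$, some $i$ has $\mathcal H^d(h(A\cap B_i))>0$. Put $A_1=A\cap B_i$, a Borel set. Its image is not $\mathcal H^d$-null, so $|A_1|>0$.

**Step 3: mapping the piece onto the cube, and extending.** By Theorem 3 there is a Lipschitz map $F$ of $A_1$ onto $[0,1]^d$. As $h|_{A_1}$ is bi-Lipschitz, $F\circ(h|_{A_1})^{-1}\colon h(A_1)\to[0,1]^d$ is Lipschitz and onto, and $h(A_1)\subset X$. Extend its $d$ coordinates to $X$ by McShane and truncate them to $[0,1]$. Truncation keeps them Lipschitz and does not change them on $h(A_1)$. The resulting map is a Lipschitz map of $X$ into $[0,1]^d$ that already maps $h(A_1)$ onto $[0,1]^d$. $\blacksquare$
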